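# How the Space of Remote Points Detects Completeness

## Complete metrizability read off from clopen sets

**Theorem A.** Let $X$ be a metrizable space, and let $\mathcal R(X)$ be its space of remote points: the set of those $p\in\beta X\setminus X$ with $p\notin\mathrm{cl}_{\beta X}(A)$ for every nowhere dense $A\subseteq X$, with the subspace topology from the Čech–Stone compactification $\beta X$. Then $X$ is completely metrizable if and only if $T=\mathcal R(X)$ has the following property.

**Property (C) of a space $T$.** There are families $\mathcal C_n$ ($n\ge1$) of clopen subsets of $T$ such that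

* **(C1)** if $W_1\supseteq W_2\supseteq\cdots$ are clopen in $T$ and $\bigcap_kW_k=\emptyset$, then for every $n$ there is $k$ with $W_k\in\mathcal C_n$;
* **(C2)** if $C_n\in\mathcal C_n$ for all $n$, then $\bigcap_nC_n=\emptyset$.

Property (C) mentions nothing but clopen sets and countable intersections, so a homeomorphism carries it from one space to another. This settles a problem whose source is the paper "Spaces of Remote Points" by Rodrigo Hernández-Gutiérrez, Michael Hrušák and Angel Tamariz-Mascarúa (arXiv:1809.06813, 2018): if $X$ and $Y$ are metrizable, $\mathcal R(X)$ and $\mathcal R(Y)$ are homeomorphic and $X$ is completely metrizable, must $Y$ be completely metrizable?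

**Corollary.** Yes. If $X,Y$ are metrizable, $\mathcal R(X)\cong\mathcal R(Y)$ and $X$ is completely metrizable, then $Y$ is completely metrizable.

*Proof from Theorem A.* $\mathcal R(X)$ has (C), hence $\mathcal R(Y)$ has (C), hence $Y$ is completely metrizable. $\square$

This is a theorem of ZFC, and no separability, dimension or local compactness is assumed. A homeomorphism is also more than one needs.

**Theorem B.** Let $X,Y$ be metrizable and $X$ completely metrizable. If there is a continuous map $f:\mathcal R(X)\to\mathcal R(Y)$ whose image meets every nonempty countable intersection of clopen subsets of $\mathcal R(Y)$ (for instance, a continuous surjection), then $Y$ is completely metrizable. Here "surjection" cannot be weakened to "map with dense image", and the converse direction (completeness of $Y$ implies completeness of $X$) fails.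

How should one read (C)? Think of the members of $\mathcal C_n$ as the clopen sets "of size at most $1/n$". Then (C2) says that no remote point lies in a set of size at most $1/n$ for every $n$. This is where completeness enters: nested small sets should shrink to a point of $X$, and a remote point is not in $X$. Condition (C1) says that a decreasing sequence of clopen sets that loses all remote points must become small. The two conditions pull against each other: $\mathcal C_n=\{\emptyset\}$ always satisfies (C2), and $\mathcal C_n=\{\text{all clopen sets}\}$ always satisfies (C1), but the latter breaks (C2) as soon as $T\ne\emptyset$.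

## Remote points, and why $X$ itself cannot be recovered

From now on $X$ is metrizable. A set is nowhere dense if its closure has empty interior. A space is completely metrizable if some complete metric induces its topology: $(0,1)$ is completely metrizable, while $\mathbb Q$ is not, by the Baire category theorem. We use these textbook facts about $\beta X$.

* $\beta X$ is compact Hausdorff, hence regular, and contains $X$ as a dense subspace. A compact subset of $X$ is closed in $\beta X$.
* If $p\in\mathrm{cl}_{\beta X}A$ and $O$ is an open neighborhood of $p$, then $p\in\mathrm{cl}_{\beta X}(A\cap O)$. Closure commutes with finite unions.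
* For closed $A,B\subseteq X$,
$$\mathrm{cl}_{\beta X}A\cap\mathrm{cl}_{\beta X}B=\mathrm{cl}_{\beta X}(A\cap B). \tag{1}$$
See Gillman–Jerison, *Rings of Continuous Functions*, 6.5; closed sets of a metrizable space are zero-sets. In particular, disjoint closed sets of $X$ have disjoint closures in $\beta X$.
* $\beta(X\oplus Z)=\beta X\oplus\beta Z$ for topological sums.

Some first examples follow.

If $X$ is compact, then $\beta X=X$ and $\mathcal R(X)=\emptyset$.

If $X$ is discrete, the only nowhere dense set is empty, so $\mathcal R(X)=\beta X\setminus X$. In particular $\mathcal R(\omega)=\omega^*$.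

In $X=\mathbb R$ the set $\mathbb N$ is nowhere dense, so the points of $\mathrm{cl}_{\beta\mathbb R}\mathbb N\setminus\mathbb N$ are not remote. A remote point must escape the closure of every such thin set, and it is not clear at this stage that $\mathbb R$ has any. We shall see that it does.

Since a set in $X\oplus Z$ is nowhere dense exactly when both of its parts are, $\mathcal R(X\oplus Z)=\mathcal R(X)\oplus\mathcal R(Z)$. Take $Z=[0,1]$, which has no remote points:
$$\mathcal R(\omega\oplus[0,1])=\mathcal R(\omega)=\omega^*.$$
So the most direct plan for the problem, to rebuild $X$ from $\mathcal R(X)$ and then look whether $X$ is complete, is impossible: $\omega$ and $\omega\oplus[0,1]$ are not homeomorphic. We need a property of $\mathcal R(X)$ that corresponds to completeness without determining $X$.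

## The clopen sets $U^\sharp$

For open $U\subseteq X$ put
$$U^\sharp=\mathcal R(X)\cap\mathrm{cl}_{\beta X}U .$$
Clearly $U\subseteq V$ implies $U^\sharp\subseteq V^\sharp$. If $\mathrm{cl}_XU$ is compact, then $\mathrm{cl}_{\beta X}U=\mathrm{cl}_XU\subseteq X$, so $U^\sharp=\emptyset$. These sets translate between open sets of $X$ and clopen sets of $\mathcal R(X)$.

**Lemma 1.** (a) $U^\sharp$ is clopen in $\mathcal R(X)$, and $\mathcal R(X)\setminus U^\sharp=(X\setminus\mathrm{cl}_XU)^\sharp$.

(b) Let $W$ be open in $\mathcal R(X)$, $B\subseteq X$ open, and $p\in W\setminus B^\sharp$. Then there is an open $U\subseteq X$ with $U\cap B=\emptyset$ and $p\in U^\sharp\subseteq W$.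

*Proof.* (a) We show that $U^\sharp$ and $(X\setminus\mathrm{cl}_XU)^\sharp$ partition $\mathcal R(X)$; both are relatively closed, so both are then clopen. They cover: $X$ is the union of $U$, $X\setminus\mathrm{cl}_XU$ and $\mathrm{bd}\,U=\mathrm{cl}_XU\setminus U$, so the closures of these three sets cover $\beta X$. As $U$ is open, $\mathrm{bd}\,U$ is nowhere dense, and remote points miss its closure. They are disjoint: the open set $U$ misses $X\setminus\mathrm{cl}_XU$, hence misses its closure, so
$$\mathrm{cl}_XU\cap\mathrm{cl}_X(X\setminus\mathrm{cl}_XU)\subseteq\mathrm{bd}\,U .$$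
By (1), a point in the $\beta X$-closures of both $U$ and $X\setminus\mathrm{cl}_XU$ lies in $\mathrm{cl}_{\beta X}\mathrm{bd}\,U$, so it is not remote.

(b) By regularity choose an open $O\ni p$ in $\beta X$ with $\mathrm{cl}_{\beta X}O\cap\mathcal R(X)\subseteq W$, and put $U=(O\cap X)\setminus\mathrm{cl}_XB$. Then $U\cap B=\emptyset$. By (a), $p\in\mathrm{cl}_{\beta X}(X\setminus\mathrm{cl}_XB)$; since $O$ is an open neighborhood of $p$, also $p\in\mathrm{cl}_{\beta X}U$. Finally $U^\sharp\subseteq\mathrm{cl}_{\beta X}O\cap\mathcal R(X)\subseteq W$. $\square$

It follows from (a) that disjoint open sets $U,V$ have disjoint $U^\sharp,V^\sharp$, because $V\subseteq X\setminus\mathrm{cl}_XU$.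

## Property (C) by hand: $\omega$ and a metric fan

If $\mathcal R(X)$ is compact, as for $X=\omega$, then a decreasing sequence of clopen sets with empty intersection is eventually empty, and $\mathcal C_n=\{\emptyset\}$ witnesses (C).

For a case with more content, let $S=(\omega\times\omega)\cup\{\infty\}$ with
$$d((k,i),\infty)=\tfrac1{k+1},\qquad d((k,i),(l,j))=\max\bigl(\tfrac1{k+1},\tfrac1{l+1}\bigr)\ \text{ for distinct points.}$$
Put $h(\infty)=0$ and $h(k,i)=\frac1{k+1}$. Then $d(a,b)=\max(h(a),h(b))$ for $a\ne b$, which makes the ultrametric inequality evident. The metric is complete. Indeed, let $(x_m)$ be Cauchy. If $h(x_m)\to0$, then $x_m\to\infty$. Otherwise there is $\delta>0$ with $h(x_m)\ge\delta$ for infinitely many $m$; choose $N$ with $d(x_m,x_{m'})<\delta$ for $m,m'\ge N$, and fix $m'\ge N$ with $h(x_{m'})\ge\delta$. Then $d(x_m,x_{m'})<\delta$ forces $x_m=x_{m'}$ for all $m\ge N$.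

Each point $(k,i)$ is isolated, so every nowhere dense set is contained in $\{\infty\}$, and $\mathcal R(S)=\beta S\setminus S$. Let $K_k=(\{k\}\times\omega)^\sharp$. The set $\{k\}\times\omega$ is clopen in $S$, so the $K_k$ are pairwise disjoint and clopen in $\mathcal R(S)$. Each $K_k$ is nonempty, because $\{k\}\times\omega$ is not compact and so cannot be closed in $\beta S$; a point of its closure outside it is not in $S$. Each $K_k$ is compact: isolated points of $S$ are isolated in $\beta S$, so $K_k=\mathrm{cl}_{\beta S}(\{k\}\times\omega)\setminus(\{k\}\times\omega)$ is closed in $\beta S$. Finally the $K_k$ cover $\mathcal R(S)$: if $p\in\beta S\setminus S$, then $p\ne\infty$, so some neighborhood of $p$ misses $[k,\infty)\times\omega$ and $\infty$ for some $k$, and $p$ lies in the closure of $\bigcup_{j<k}\{j\}\times\omega$. Thus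
$$\mathcal R(S)=\bigsqcup_{k}K_k\qquad\text{with every }K_k\text{ nonempty, compact and clopen.} \tag{2}$$

Put $T_n=\bigcup_{j\ge n}K_j$, a clopen set. The sequence $(T_k)$ decreases to $\emptyset$ without ever becoming empty, so $\mathcal C_n=\{\emptyset\}$ no longer works. Let instead $\mathcal C_n$ consist of all clopen subsets of $T_n$. Then (C2) holds since $\bigcap T_n=\emptyset$. For (C1), let clopen $W_k$ decrease to $\emptyset$ and fix $n$. The compact sets $W_k\cap(K_0\cup\dots\cup K_{n-1})$ decrease to $\emptyset$, so one of them is empty, and then $W_k\subseteq T_n$.

The choice of $\mathcal C_n$ comes from the metric. For $n\ge1$ the ball $B(\infty,1/n)$ is $\{\infty\}\cup([n,\infty)\times\omega)$, and $B(\infty,1/n)^\sharp=T_n$: it contains each $K_j$ with $j\ge n$, and it is disjoint from each $K_j$ with $j<n$.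

## A race between dense open sets

To work with general $X$ we must know that remote points exist wherever there is room for them. A family of sets indexed by some index set is *locally finite* if each point of $X$ has a neighborhood that meets its members for only finitely many indices. Then the closures also form a locally finite family, since an open set that meets $\mathrm{cl}\,A$ meets $A$, and the union of the closures is closed. A set $E\subseteq X$ is *closed discrete* if each point of $X$ has a neighborhood containing only finitely many points of $E$; for instance, a set whose points have mutual distances at least some fixed $\delta>0$.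

**Lemma 2.** For open $U\subseteq X$ the following are equivalent: (a) $\mathrm{cl}_XU$ is not compact; (b) there is a locally finite sequence of nonempty open subsets of $U$; (c) $U$ contains an infinite set that is closed discrete in $X$.

*Proof.* (a)$\Rightarrow$(b). Let $d$ be a metric for $X$. There is a sequence in $\mathrm{cl}_XU$ without convergent subsequence. Each value occurs finitely often, so we may pass to a sequence $(z_i)$ of distinct points. Put $V_i=U\cap B(z_i,1/i)\neq\emptyset$. If every neighborhood of some $x$ met infinitely many $V_i$, we could choose $i_1<i_2<\cdots$ with $B(x,1/l)\cap V_{i_l}\ne\emptyset$. Then $d(x,z_{i_l})<1/l+1/i_l\to0$, a contradiction.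

(b)$\Rightarrow$(c). Pick $y_i\in V_i$. Each point of $X$ has a neighborhood containing $y_i$ for only finitely many $i$. So no value is repeated infinitely often, and $\{y_i\}$ is infinite and closed discrete.

(c)$\Rightarrow$(a). A compact set has no infinite closed discrete subset. $\square$

How can one produce a remote point in $\mathrm{cl}_{\beta X}U$? We need a closed set $F(G)\subseteq G$ for each dense open $G$, such that these sets have the finite intersection property. A point $p\in\bigcap_G\mathrm{cl}_{\beta X}F(G)$ avoids every nowhere dense $N$, because $F(X\setminus\mathrm{cl}\,N)$ and $\mathrm{cl}\,N$ are disjoint closed sets. But if each $F(G)$ is chosen without regard to the others, already $F(G_1)$ and $F(G_2)$ may be disjoint. The next lemma, a linked-family construction in the style of van Douwen and Chae–Smith, makes any $n$ of them meet, for a prescribed finite $n$.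

First look at $n=2$. Let the topology have a base $\bigcup_j\mathcal B_j$ with $\mathcal B_0\subseteq\mathcal B_1\subseteq\cdots$ locally finite. Each $G$ waits for the first level $j$ at which some member of $\mathcal B_j$ has its closure inside $U\cap G$. At that moment it does not only record that member; it records *all* members of $\mathcal B_j$ with closure inside $U$. Suppose $G_1$ is at least as fast as $G_2$, and $B_1$ is a member with $\mathrm{cl}\,B_1\subseteq U\cap G_1$ found by $G_1$. The slower $G_2$ stops at a later level, or at the same one, so it has recorded $B_1$ too. Now let $G_2$ play the same game inside each set it has recorded, in particular inside $B_1$: it finds $B_2$ with $\mathrm{cl}\,B_2\subseteq B_1\cap G_2$. Then $B_2$ lies in the part of $G_1$ found by $G_1$ and in the part of $G_2$ found by $G_2$. With $n$ competitors we need $n$ rounds.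

**Lemma 3.** Let $U\subseteq X$ be nonempty open and $n\ge1$. To each dense open $G\subseteq X$ one can assign a closed set $F_{U,n}(G)$ of $X$ with $F_{U,n}(G)\subseteq U\cap G$ so that $F_{U,n}(G_1)\cap\dots\cap F_{U,n}(G_n)\ne\emptyset$ for any dense open $G_1,\dots,G_n$.

*Proof.* **Step 1: the recorded families.** This step defines what $G$ has recorded after $m$ rounds. By the Nagata–Smirnov theorem there is a base $\bigcup_j\mathcal B_j$ of nonempty open sets with each $\mathcal B_j$ locally finite. Replacing $\mathcal B_j$ by $\mathcal B_0\cup\dots\cup\mathcal B_j$, assume $\mathcal B_0\subseteq\mathcal B_1\subseteq\cdots$. For $B$ nonempty open and $G$ dense open, let $j(B,G)$ be the least $j$ such that some $B'\in\mathcal B_j$ has $\mathrm{cl}\,B'\subseteq B\cap G$. It exists, since $B\cap G$ is nonempty and open and $X$ is regular. Put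
$$\mathcal S(B,G)=\{B'\in\mathcal B_{j(B,G)}:\mathrm{cl}\,B'\subseteq B\},$$
$$\mathcal T_0(G)=\{U\},\qquad \mathcal T_{m+1}(G)=\mathcal T_m(G)\cup\bigcup_{B\in\mathcal T_m(G)}\mathcal S(B,G).$$

**Step 2: each $\mathcal T_m(G)$ is locally finite.** This is needed for closedness. The case $m=0$ is trivial. Assume it for $m$ and let $x\in X$. Some neighborhood of $x$ meets only finitely many $B\in\mathcal T_m(G)$. For each of these, $\mathcal S(B,G)\subseteq\mathcal B_{j(B,G)}$ is locally finite, so we can shrink the neighborhood to meet only finitely many members of each of these finitely many families. For every other $B\in\mathcal T_m(G)$ the members of $\mathcal S(B,G)$ lie inside $B$, which the neighborhood misses. So it meets only finitely many members of $\mathcal T_{m+1}(G)$.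

**Step 3: the set $F_{U,n}(G)$.** It collects the recorded sets that fit into $G$:
$$F_{U,n}(G)=\bigcup\{\mathrm{cl}\,B:B\in\mathcal T_n(G),\ \mathrm{cl}\,B\subseteq U\cap G\}.$$
By Step 2 it is a union of a locally finite family of closed sets, so it is closed, and it is contained in $U\cap G$.

**Step 4: any $n$ of these sets meet.** We run the race. Given $G_1,\dots,G_n$, put $B_0=U$. For $k=1,\dots,n$ we choose distinct indices $i_k$ and sets $B_k$ such that

* $\mathrm{cl}\,B_k\subseteq B_{k-1}\cap G_{i_k}$, and
* $B_k\in\mathcal T_k(G_i)$ for all $i\notin\{i_1,\dots,i_{k-1}\}$.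

At step $k$ we know $B_{k-1}\in\mathcal T_{k-1}(G_i)$ for all $i\notin\{i_1,\dots,i_{k-1}\}$. (For $k=1$ this is $U\in\mathcal T_0(G_i)$.) Among these $i$ let $i_k$ be one that minimizes $j(B_{k-1},G_i)$, and pick $B_k\in\mathcal B_{j(B_{k-1},G_{i_k})}$ with $\mathrm{cl}\,B_k\subseteq B_{k-1}\cap G_{i_k}$. For each $i\notin\{i_1,\dots,i_{k-1}\}$, including $i=i_k$, we have $j(B_{k-1},G_{i_k})\le j(B_{k-1},G_i)$, so $B_k\in\mathcal B_{j(B_{k-1},G_i)}$ by monotonicity of the levels. As $\mathrm{cl}\,B_k\subseteq B_{k-1}$, we get $B_k\in\mathcal S(B_{k-1},G_i)\subseteq\mathcal T_k(G_i)$.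

Now fix $k$. The set $B_k$ belongs to $\mathcal T_k(G_{i_k})\subseteq\mathcal T_n(G_{i_k})$ and $\mathrm{cl}\,B_k\subseteq U\cap G_{i_k}$, so $\mathrm{cl}\,B_k\subseteq F_{U,n}(G_{i_k})$. Hence $B_n\subseteq\mathrm{cl}\,B_k\subseteq F_{U,n}(G_{i_k})$ for every $k\le n$. Since $i_1,\dots,i_n$ exhaust $\{1,\dots,n\}$, the nonempty set $B_n$ lies in the whole intersection. $\square$

We pass from "any $n$ sets meet" to the finite intersection property by using a locally finite sequence of sets $V_k$, with $k$ rounds played inside $V_k$.

**Proposition 4.** For open $U\subseteq X$: $U^\sharp\ne\emptyset$ if and only if $\mathrm{cl}_XU$ is not compact.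

*Proof.* We noted that $U^\sharp=\emptyset$ if $\mathrm{cl}_XU$ is compact. Let $\mathrm{cl}_XU$ be noncompact and take a locally finite sequence $(V_k)_{k\ge1}$ of nonempty open subsets of $U$ (Lemma 2). For $m\ge1$ and $G$ dense open let
$$A_m(G)=\bigcup_{k>m}F_{V_k,k}(G).$$
Since $F_{V_k,k}(G)\subseteq V_k$ is closed and $(V_k)$ is locally finite, $A_m(G)$ is closed, and $A_m(G)\subseteq U\cap G$.

*Finite intersections are nonempty.* Given $(m_1,G_1),\dots,(m_n,G_n)$, take $k>\max(n,m_1,\dots,m_n)$. By Lemma 3, applied to $G_1,\dots,G_n$ with $G_n$ repeated to make $k$ sets, the sets $F_{V_k,k}(G_s)\subseteq A_{m_s}(G_s)$ have a common point.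

By compactness of $\beta X$ there is $p\in\bigcap_{m,G}\mathrm{cl}_{\beta X}A_m(G)$. Clearly $p\in\mathrm{cl}_{\beta X}U$.

*$p\notin X$.* Each $x\in X$ has an open neighborhood in $\beta X$ that meets only finitely many $V_k$, so it misses $A_m(X)$ for large $m$, and $p\neq x$.

*$p$ is remote.* If $N$ is nowhere dense, then $G=X\setminus\mathrm{cl}_XN$ is dense open, and $A_1(G)\subseteq G$ and $\mathrm{cl}_XN$ are disjoint closed sets of $X$. By (1) their closures in $\beta X$ are disjoint, so $p\notin\mathrm{cl}_{\beta X}N$. $\square$

## Limits of remote points along locally finite sequences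

Both halves of Theorem A need a remote point that is close to infinitely many given sets. The first thing to try: pick remote points $p_k$ in these sets and take a cluster point in $\beta X$. In general this leaves $\mathcal R(X)$. In the fan $S$ pick $p_k\in K_k$. Any closed neighborhood $O$ of $\infty$ in $\beta S$ contains $\{k\}\times\omega$ for all large $k$, hence contains $p_k$ for all large $k$. So $p_k\to\infty\in S$, which is not a remote point. The trouble is that the sets $\{k\}\times\omega$ accumulate at a point of $S$. If this is excluded, the first try works.

**Proposition 5.** Let $(U_k)_{k\ge 1}$ be a locally finite sequence of open sets of $X$ with all $\mathrm{cl}_XU_k$ noncompact. Then there is $p\in\mathcal R(X)$ every neighborhood of which meets $U_k^\sharp$ for infinitely many $k$.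

*Proof.* By Proposition 4 choose $p_k\in U_k^\sharp$. Let $p$ be a cluster point of the sequence $(p_k)$ in the compact space $\beta X$: every neighborhood of $p$ contains $p_k\in U_k^\sharp$ for infinitely many $k$. We have to show that $p$ is a remote point.

*$p\notin X$.* Let $x\in X$. There is an open neighborhood $O$ of $x$ in $\beta X$ such that $O\cap X$ meets $U_k$ for only finitely many $k$. For all other $k$ the open set $O$ misses $\mathrm{cl}_{\beta X}U_k\ni p_k$. So $x$ is not a cluster point of $(p_k)$.

*$p$ misses $\mathrm{cl}_{\beta X}N$ for $N$ nowhere dense.* We may assume that $N$ is closed in $X$. For each $k$ the point $p_k$ is remote, so by regularity there is an open $O_k\ni p_k$ in $\beta X$ with $\mathrm{cl}_{\beta X}O_k\cap\mathrm{cl}_{\beta X}N=\emptyset$. Put $A_k=\mathrm{cl}_X(O_k\cap U_k)$. Then $A_k\cap N=\emptyset$, and $p_k\in\mathrm{cl}_{\beta X}A_k$, because $p_k\in\mathrm{cl}_{\beta X}U_k$ and $O_k$ is an open neighborhood of $p_k$. Since $(U_k)$ is locally finite, so is $(A_k)$, and $A=\bigcup_kA_k$ is closed in $X$. It is disjoint from $N$, so $\mathrm{cl}_{\beta X}A\cap\mathrm{cl}_{\beta X}N=\emptyset$ by (1). All $p_k$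 lie in the closed set $\mathrm{cl}_{\beta X}A$, hence $p\in\mathrm{cl}_{\beta X}A$, and $p\notin\mathrm{cl}_{\beta X}N$. $\square$

## From property (C) to a $G_\delta$ in the completion

Let $(\mathcal C_n)$ witness (C) for $\mathcal R(X)$. We show that $X$ is a $G_\delta$ set in a complete metric space.

**Step 1: make the families hereditary.** Replace $\mathcal C_n$ by the family of all clopen subsets of its members. (C1) holds for the larger families. So does (C2), since shrinking each $C_n$ shrinks the intersection. So assume that clopen subsets of members of $\mathcal C_n$ are in $\mathcal C_n$.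

**Step 2: small open sets cover $X$.** We transport the notion of smallness from $\mathcal R(X)$ to $X$. Let
$$\mathcal V_n=\{V\subseteq X\text{ open}:V^\sharp\in\mathcal C_n\}.$$
Then $\mathcal V_n$ covers $X$ for each $n$. Indeed, fix a metric $\rho$ for $X$, let $x\in X$ and $V_k=B(x,1/k)$. The clopen sets $V_k^\sharp$ decrease. Their intersection is empty: if $p\in\mathcal R(X)$, then $p\ne x$, so $p$ and $x$ have disjoint neighborhoods in $\beta X$; that of $x$ contains $V_k$ for large $k$, so $p\notin\mathrm{cl}_{\beta X}V_k$. By (C1), $V_k^\sharp\in\mathcal C_n$ for some $k$, that is, $V_k\in\mathcal V_n$.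

**Step 3: extend to the completion.** Let $\hat X$ be the completion of $(X,\rho)$, with metric again denoted $\rho$. For open $V\subseteq X$ let $\tilde V=\hat X\setminus\mathrm{cl}_{\hat X}(X\setminus V)$. This is open in $\hat X$, and $\tilde V\cap X=V$ since $X\setminus V$ is closed in $X$. Put $O_n=\bigcup\{\tilde V:V\in\mathcal V_n\}$, an open set of $\hat X$ that contains $X$ by Step 2.

**Step 4: $X=\bigcap_nO_n$.** Here (C2) excludes additional points. Suppose $z\in\bigcap_nO_n\setminus X$. Choose $V_n\in\mathcal V_n$ with $z\in\tilde V_n$ and put
$$G_n=X\cap\tilde V_1\cap\dots\cap\tilde V_n\cap B_{\hat X}(z,1/n).$$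
We check the hypotheses of Proposition 5 for $(G_n)$. The set $G_n$ is open in $X$, and it is the trace on the dense set $X$ of an open neighborhood of $z$; so $z\in\mathrm{cl}_{\hat X}G_n$. Hence $\mathrm{cl}_XG_n$ is not compact: otherwise it would be closed in $\hat X$ and would contain $z\notin X$. The sequence is locally finite in $X$: for $x\in X$ let $r=\rho(x,z)/2>0$; the ball about $x$ of radius $r$ misses $B_{\hat X}(z,1/n)\supseteq G_n$ whenever $1/n\le r$.

Let $p\in\mathcal R(X)$ be as in Proposition 5. Every neighborhood of $p$ meets infinitely many of the sets $G_n^\sharp$, hence all of them, because they decrease. As they are closed in $\mathcal R(X)$, $p\in\bigcap_nG_n^\sharp$. But $G_n\subseteq V_n$, so $G_n^\sharp$ is a clopen subset of $V_n^\sharp\in\mathcal C_n$, and $G_n^\sharp\in\mathcal C_n$ by Step 1. So $\bigcap_nG_n^\sharp\neq\emptyset$ contradicts (C2).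

Thus $X$ is a $G_\delta$ in the complete metric space $\hat X$, and by Alexandroff's theorem $X$ is completely metrizable. This proves "$\Leftarrow$" of Theorem A.

## From a complete metric to small clopen sets

Now let $d$ be a complete metric on $X$. Balls $B(x,\varepsilon)$ are open balls for $d$.

The fan suggests calling a clopen set small when it lies in $B(x,1/n)^\sharp$ for one point $x$. This fails (C1). Take $X=S\oplus S$ with distance $1$ between points of different copies. The metric on $S$ is bounded by $1$, so this is a metric, and it is complete. Let $W_k$ be the union of the two copies of $T_k=\bigcup_{j\ge k}K_j$. These clopen sets decrease to $\emptyset$. But a ball of radius $1/n\le1$ lies in one copy of $S$, and $W_k$ has points in both copies of $\mathcal R(S)$. Two balls would suffice here, and finite unions are harmless for (C2) because closure commutes with them. So for finite $F\subseteq X$ put $B(F,\varepsilon)=\bigcup_{x\in F}B(x,\varepsilon)$, and define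
$$\mathcal C_n=\{C\text{ clopen in }\mathcal R(X):C\subseteq B(F,1/n)^\sharp\text{ for some finite }F\subseteq X\}.$$

**Step 1: (C2).** This is the only place where completeness is used. Suppose $p\in\bigcap_nC_n$ with $C_n\in\mathcal C_n$. Since $p$ lies in the closure of a finite union of balls of radius $1/n$, there is $x_n$ with $p\in\mathrm{cl}_{\beta X}B(x_n,1/n)$. Let $A_n=\{x:d(x,x_n)\le1/n\}$ and $D_n=A_1\cap\dots\cap A_n$. These sets are closed, and by (1) $p\in\mathrm{cl}_{\beta X}D_n$. So the $D_n$ are nonempty, closed and decreasing, with diameters at most $2/n$. By completeness (Cantor's intersection theorem) $\bigcap_nD_n=\{x\}$ for some $x\in X$. As $p\ne x$, there is a closed neighborhood $O$ of $x$ in $\beta X$ with $p\notin O$. It contains a ball about $x$, so $D_n\subseteq O$ for large $n$, and $p\in\mathrm{cl}_{\beta X}D_n\subseteq O$, a contradiction.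

**Step 2: setting up (C1).** We turn a failure of (C1) into something Proposition 5 can contradict. Let $W_1\supseteq W_2\supseteq\cdots$ be clopen in $\mathcal R(X)$ with $\bigcap_kW_k=\emptyset$. Then
$$\text{each }p\in\mathcal R(X)\text{ has a neighborhood that meets only finitely many }W_k. \tag{3}$$
For if $p\notin W_k$, then the neighborhood $\mathcal R(X)\setminus W_k$ of $p$ misses $W_l$ for all $l\ge k$. Fix $n$, put $\varepsilon=1/n$, and suppose, for contradiction, that no $W_k$ is contained in any $B(F,\varepsilon)^\sharp$ with $F\subseteq X$ finite. To contradict (3) it is enough to find an infinite set $I$ of indices and a locally finite family $(U_k')_{k\in I}$ of open sets with noncompact closures such that $U_k'^\sharp\subseteq W_k$.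

The plan that suggests itself is to choose an open $U_1$ with $\emptyset\ne U_1^\sharp\subseteq W_1$, then $U_2$ away from $U_1$ with $\emptyset\neq U_2^\sharp\subseteq W_2$, and so on. It stops at once: our hypothesis lets us avoid *finite unions of $\varepsilon$-balls* only, and $U_1$ need not be covered by such a union. It may happen that $W_2\subseteq U_1^\sharp$. The way out is to shrink $U_1$ first. A noncompact set has an infinite closed discrete part that is either crowded in one small ball or spread out at positive mutual distances. A crowded part sits in one ball, which later choices can avoid. A spread-out part cannot be avoided, but each small ball contains at most one of its points, so infinitely many such parts can be disentangled afterwards.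

**Step 3: crowded or spread out.** We carry out this choice. For $k=1,2,\dots$ we choose inductively an open $U_k\subseteq X$ with $U_k^\sharp\subseteq W_k$ and an infinite $E_k\subseteq U_k$, closed discrete in $X$, which is of

* **type I**: $E_k\subseteq B(c_k,\varepsilon/4)$ for some chosen $c_k\in X$; or
* **type II**: distinct points of $E_k$ have distance at least $\varepsilon/4$.

Suppose this is done for all $j<k$, and let $F_k=\{c_j:j<k,\ E_j\text{ of type I}\}$, a finite set. By assumption there is $p\in W_k\setminus B(F_k,\varepsilon)^\sharp$. By Lemma 1(b) there is an open $U_k$ with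
$$U_k\cap B(F_k,\varepsilon)=\emptyset\quad\text{and}\quad p\in U_k^\sharp\subseteq W_k. \tag{4}$$
As $U_k^\sharp\ne\emptyset$, the closure $\mathrm{cl}_XU_k$ is not compact, so by Lemma 2 the set $U_k$ contains an infinite $E$ closed discrete in $X$. Its subsets are closed discrete too. If $E$ has an infinite subset with mutual distances at least $\varepsilon/4$, let $E_k$ be one (type II). Otherwise take a maximal subset $M$ of $E$ with mutual distances at least $\varepsilon/4$. It is finite, and by maximality the balls $B(c,\varepsilon/4)$, $c\in M$, cover $E$. So infinitely many points of $E$ lie in one ball $B(c_k,\varepsilon/4)$; let $E_k$ consist of them (type I).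

**Step 4: infinitely many indices of type I.** Here avoidance gives local finiteness. Let $I$ be the set of type I indices, and suppose it is infinite. For $k\in I$ put $U_k'=U_k\cap B(c_k,\varepsilon/4)\supseteq E_k$. Its closure is noncompact by Lemma 2. Let $j<k$ be in $I$, $u\in U_j'$ and $v\in U_k'$. Then $d(u,c_j)<\varepsilon/4$. Since $c_j\in F_k$, (4) gives $d(v,c_j)\ge\varepsilon$. So $d(u,v)>3\varepsilon/4$. Two points in a ball of radius $\varepsilon/4$ have distance less than $\varepsilon/2$, so each such ball meets at most one $U_k'$, and $(U_k')_{k\in I}$ is locally finite in $X$.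

**Step 5: otherwise.** Then the set $I$ of type II indices is infinite, and we disentangle the sets $E_k$. Let $(s_l)_{l\ge1}$ be a sequence in $I$ in which each $k\in I$ occurs infinitely often. Choose inductively $e_l\in E_{s_l}$ with $d(e_l,e_j)\ge\varepsilon/8$ for all $j<l$. This is possible: two points of $E_{s_l}$ in one ball $B(e_j,\varepsilon/8)$ would have distance less than $\varepsilon/4$, so each of these finitely many balls contains at most one point of the infinite set $E_{s_l}$. For $k\in I$ let
$$U_k'=\bigcup\{U_k\cap B(e_l,\varepsilon/32):s_l=k\}.$$
It is open and contains the infinitely many points $e_l$ with $s_l=k$, whose mutual distances are at least $\varepsilon/8$. So its closure is noncompact by Lemma 2. If a ball of radius $\varepsilon/32$ meets both $B(e_l,\varepsilon/32)$ and $B(e_j,\varepsilon/32)$, then $d(e_l,e_j)<4\cdot\varepsilon/32=\varepsilon/8$, so $l=j$. Hence such a ball meets at most one $U_k'$, and $(U_k')_{k\in I}$ is locally finite in $X$.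

**Step 6: the contradiction.** In both cases Proposition 5, applied to $(U_k')_{k\in I}$, gives $p\in\mathcal R(X)$ all of whose neighborhoods meet $U_k'^\sharp\subseteq U_k^\sharp\subseteq W_k$ for infinitely many $k$. This contradicts (3). So some $W_k$ is contained in $B(F,1/n)^\sharp$ for a finite $F$, that is, $W_k\in\mathcal C_n$. This proves (C1), and with it Theorem A. $\square$

## Continuous maps between spaces of remote points

*Proof of Theorem B.* Property (C) is pulled through $f$. Let $(\mathcal C_n)$ witness (C) for $\mathcal R(X)$, by Theorem A, and put
$$\mathcal D_n=\{D\text{ clopen in }\mathcal R(Y):f^{-1}(D)\in\mathcal C_n\}.$$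

(C1): if $W_k$ are clopen in $\mathcal R(Y)$, decreasing, with empty intersection, then the sets $f^{-1}(W_k)$ have the same properties in $\mathcal R(X)$. So for each $n$ some $f^{-1}(W_k)$ is in $\mathcal C_n$, that is, $W_k\in\mathcal D_n$.

(C2): let $D_n\in\mathcal D_n$ and suppose $\bigcap_nD_n\ne\emptyset$. By hypothesis $f(\mathcal R(X))$ meets $\bigcap_nD_n$, so $\bigcap_nf^{-1}(D_n)\ne\emptyset$, although $f^{-1}(D_n)\in\mathcal C_n$. This contradicts (C2) for $(\mathcal C_n)$.

So $\mathcal R(Y)$ has (C), and $Y$ is completely metrizable by Theorem A. It remains to verify the two sharpness statements.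

**Dense image does not suffice.** Let $X=S$ be the fan, which is completely metrizable, and $Y=\mathbb Q$, which is not. First, $\mathcal R(\mathbb Q)$ has a countable dense subset. Let $\{B_k:k\in\omega\}$ be a countable base of nonempty open sets of $\mathbb Q$. Compact subsets of $\mathbb Q$ have empty interior, so $\mathrm{cl}_{\mathbb Q}B_k$ is not compact, and by Proposition 4 we can pick $p_k\in B_k^\sharp$. If $O$ is open in $\beta\mathbb Q$ and meets $\mathcal R(\mathbb Q)$, take a nonempty open $O'$ in $\beta\mathbb Q$ with $\mathrm{cl}_{\beta\mathbb Q}O'\subseteq O$, and $k$ with $B_k\subseteq O'\cap\mathbb Q$. Then $p_k\in\mathrm{cl}_{\beta\mathbb Q}B_k\subseteq O$. Now by (2) the map $\mathcal R(S)\to\mathcal R(\mathbb Q)$ that sends all of $K_k$ to $p_k$ is well defined and continuous, because the $K_k$ form a partition into clopen sets. As every $K_k$ is nonempty, its image is $\{p_k:k\in\omega\}$, which is dense.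

**Completeness of $Y$ does not pass to $X$.** Let $X=\omega\oplus\mathbb Q$ and $Y=\omega$. Then $\mathcal R(X)=\omega^*\oplus\mathcal R(\mathbb Q)$ and $\mathcal R(Y)=\omega^*$. The map that is the identity on $\omega^*$ and constant on $\mathcal R(\mathbb Q)$ is a continuous surjection $\mathcal R(X)\to\mathcal R(Y)$. Here $Y$ is completely metrizable, while $X$ is not, since it contains $\mathbb Q$ as a closed subspace. $\square$
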